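\title{Weakly generic types are almost periodic in NIP groups with a definable weakly generic type}

\begin{abstract}
Let $G$ be a definably amenable group definable in an NIP structure $M$, and suppose that $G$ has a global definable weakly generic type. We prove that a type in $S_G(M)$ is weakly generic if and only if it is almost periodic for the action of $G(M)$, which confirms a conjecture. More precisely, $G^{00}=G^0$, the profinite group $K=G/G^0$ acts freely and continuously on the space of weakly generic types, and its orbits are the minimal subflows, each isomorphic to $K$. An example in a real closed field shows that the definability hypothesis cannot be dropped.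
\end{abstract}

\section{Introduction}

\subsection{Two notions of a large type}

Let $M$ be a first-order structure with theory $T$, and let $G$ be a group definable in $M$ with parameters from $M$. Fix a monster model $\mathbb M\succ M$, that is, an elementary extension that is $\kappa$-saturated and strongly $\kappa$-homogeneous for a cardinal $\kappa$ much larger than $|M|$ and the size of the language. A set is \emph{small} if it has cardinality less than $\kappa$.

Let $M\preceq N\preceq\mathbb M$. We write $S_G(N)$ for the space of complete types over $N$ that contain the formula defining $G$, and we view such a type as an ultrafilter on the Boolean algebra of $N$-definable subsets of $G$. The sets $[X]=\{p: X\in p\}$, with $X$ an $N$-definable subset of $G$, are clopen and form a basis of a compact Hausdorff topology. The group $G(N)$ acts on $S_G(N)$ by $gp=\{gX:X\in p\}$, and each $g$ acts as a homeomorphism because $g[X]=[gX]$. This is the flow $(G(N),S_G(N))$. A \emph{subflow} is a nonempty closed $G(N)$-invariant subset, and it is \emph{minimal} if it contains no smaller subflow. Notions taken over $N=\mathbb M$ are called \emph{global}.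

\begin{definition}\label{def:main}
Let $X\subseteq G(N)$ be $N$-definable and let $p\in S_G(N)$.
\begin{enumerate}
\item $X$ is \emph{generic} (over $N$) if finitely many left translates $g_1X,\dots,g_nX$ with $g_i\in G(N)$ cover $G(N)$.
\item $X$ is \emph{weakly generic} (over $N$) if $X\cup Y$ is generic for some non-generic $N$-definable $Y\subseteq G(N)$.
\item $p$ is \emph{generic}, respectively \emph{weakly generic}, if every set in $p$ is. We write $WG(N)$ for the set of weakly generic types; it is closed in $S_G(N)$.
\item $p$ is \emph{almost periodic} if the closure of its orbit $G(N)p$ is a minimal subflow.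
\end{enumerate}
\end{definition}

Genericity is the first notion of largeness that one would try, but a union of two non-generic sets can be generic, and then no type is generic. Weak genericity repairs this: the sets that are not weakly generic are closed under subsets and finite unions (see the proof of Lemma~\ref{lem:extend}), so weakly generic types always exist. Almost periodicity is the dynamical counterpart. It is a property of the orbit of $p$, whereas weak genericity is tested one set at a time. A theorem of Newelski relates the two: $WG(M)$ is exactly the closure of the set of almost periodic types in $S_G(M)$. So the notions agree precisely when the set of almost periodic types is closed.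

\begin{example}\label{ex:basic}
(a) Suppose that a generic type $p\in S_G(N)$ exists. The generic types form a subflow $Z$. A generic set $X$ has $[X]$ meeting every orbit, so $Z$ lies in every orbit closure and is the only minimal subflow. If $X\cup Y$ is generic, it belongs to some translate of $p$, so $X$ or $Y$ belongs to a generic type and is generic. Hence generic, weakly generic and almost periodic types coincide.

(b) Let $N=R$ be a real closed field and $G=R^\times$. A definable subset of $R$ is a finite union of points and intervals, so there are four ``end'' types $+\infty$, $-\infty$, $0^+$, $0^-$, determined by the sets $(a,\infty)$, $(-\infty,-a)$, $(0,a)$, $(-a,0)$ for $a>0$. The group permutes $\{+\infty,-\infty\}$ and $\{0^+,0^-\}$, so a generic set belongs to a type of each pair. Conversely, a set that belongs to a type of each pair has translates containing $(a,\infty)$, $(0,2a)$ and their negatives, so it is generic. Thus $(-1,1)\cap G$ and its complement are both non-generic, and no type is generic. A set is weakly generic exactly when it belongs to an end type, and $WG(R)$ consists of the four end types. They form two finite orbits, so they are almost periodic.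
\end{example}

\subsection{The conjecture and the results}

From now on $T$ has NIP (recalled in Section~\ref{sec:nip}). The group $G$ is \emph{definably amenable} if there is a finitely additive probability measure on the $\mathbb M$-definable subsets of $G(\mathbb M)$ that is invariant under left translation by $G(\mathbb M)$. A global type $q$ is \emph{definable} if for every formula $\varphi(x,y)$ the set $\{b\in\mathbb M:\varphi(x,b)\in q\}$ is definable, with parameters from some small set. The following conjecture appears in \cite{Yao}, where it is taken from earlier work and is not settled in full generality.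

\begin{quote}
\emph{Let $G$ be a definably amenable group definable in an NIP structure $M$. If $G$ has a global definable weakly generic type, then a type $p\in S_G(M)$ is weakly generic if and only if it is almost periodic.}
\end{quote}

There is a reason to expect a positive answer. For definably amenable NIP groups, the global weakly generic types are the types fixed by the connected component $G^{00}$ (fact (F2) below). If $G=G^{00}$, they are fixed points of the flow, and so are their restrictions to $M$; fixed points are almost periodic. In general the orbit of a global weakly generic type is a quotient of $G/G^{00}$, and one may hope that a definable weakly generic type, such as $+\infty$ in Example~\ref{ex:basic}(b), reduces every question about one formula to a finite quotient of $G$. This is what happens.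

\begin{theorem}\label{thm:A}
Let $T$ be NIP and let $G$ be definable over $M$ and definably amenable, with a global definable weakly generic type. Then $p\in S_G(M)$ is weakly generic if and only if it is almost periodic.
\end{theorem}

The method describes the whole space of weakly generic types. Let $G^0$ be the intersection of all definable finite-index subgroups of $G(\mathbb M)$, let $\mathcal H$ be the family of $M$-definable normal finite-index subgroups of $G(\mathbb M)$, and put $K=G(\mathbb M)/G^0$. Lemma~\ref{lem:G0} shows that $G^0=\bigcap\mathcal H$ and $K=\varprojlim_{H\in\mathcal H}G/H$, so $K$ is a profinite group. Each $G(N)$ acts on $K$ by left translation through the quotient map.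

\begin{theorem}\label{thm:B}
Assume the hypotheses of Theorem~\ref{thm:A}.
\begin{enumerate}
\item $G^{00}=G^0$.
\item For each formula $\varphi(x,u)$ there is $H_\varphi\in\mathcal H$ such that for all global weakly generic $p$ and all $c\in\mathbb M$, the set $\{g\in G(\mathbb M):\varphi(x,c)\in gp\}$ is a union of cosets of $H_\varphi$.
\item Let $N$ be small with $M\preceq N\preceq\mathbb M$, or $N=\mathbb M$. The action of $G(N)$ on $WG(N)$ extends to a jointly continuous free action of $K$. With $WG_0(N)=\{p\in WG(N): H\in p\text{ for all }H\in\mathcal H\}$, the map
\[
K\times WG_0(N)\to WG(N),\qquad (k,p)\mapsto kp,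
\]
is a $K$-equivariant homeomorphism. The minimal subflows of $S_G(N)$ are exactly the orbits $Kp$ with $p\in WG(N)$. So $WG(N)$ is the disjoint union of the minimal subflows, each isomorphic as a $G(N)$-flow to $K$ under translation. In particular, over every such $N$ the weakly generic types are the almost periodic types; and if $G=G^0$, they are exactly the $G(N)$-invariant types.
\end{enumerate}
\end{theorem}

In Example~\ref{ex:basic}(b), the group $R_{>0}$ is divisible and so has no proper subgroup of finite index. Thus $G^0=R_{>0}$, $K=\{\pm1\}$ and $WG_0=\{+\infty,0^+\}$.

Section~\ref{sec:prelim} translates almost periodicity of $p$ into a property of the return sets $\{g:X\in gp\}$ and recalls the facts on NIP groups and definable types. Section~\ref{sec:return} contains the main step, Proposition~\ref{prop:key}, and the proof of Theorem~\ref{thm:A}. Section~\ref{sec:structure} proves Theorem~\ref{thm:B}. Section~\ref{sec:example} shows that the definable type cannot be removed from the hypotheses.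

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}

A \emph{formula} may contain parameters from $M$; this amounts to naming the elements of $M$ by constants. \emph{Definable} with no further qualification means definable with parameters from $\mathbb M$, and $G$ alone means $G(\mathbb M)$. We do not distinguish an $N$-definable set from its set of points in a larger model, and $\varphi(G,c)$ is the subset of $G$ defined by $\varphi(x,c)$. If $p\in S_G(N)$ is realized by $b$ in an elementary extension of $N$ and $g\in G(N)$, then $gb$ realizes $gp$, so
\[
X\in gp\iff g^{-1}X\in p\iff gb\in X .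
\]
A left translate of a weakly generic set is weakly generic (translate the witness $Y$ as well), so $WG(N)$ is $G(N)$-invariant.

We use saturation in two dual forms. If a definable set is covered by a small family of definable sets, then it is covered by finitely many of them. If a definable set contains the intersection of a small family of definable sets that is closed under finite intersections, then it contains a member of the family.

\subsection{Return sets}

For $p\in S_G(N)$ and an $N$-definable $X\subseteq G$, the \emph{return set} is
\[
U(p,X)=\{g\in G(N): X\in gp\}.
\]
It records when the orbit of $p$ visits $[X]$. The next lemma is the only description of almost periodicity that we need. Its last part is the half of Newelski's theorem that we use; we include the short proof, which works over every $N$.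

\begin{lemma}\label{lem:return}
Let $p\in S_G(N)$. Then $p$ is almost periodic if and only if, for every $X\in p$, finitely many left translates of $U(p,X)$ by elements of $G(N)$ cover $G(N)$. If $p$ is almost periodic, then $p$ is weakly generic.
\end{lemma}

\begin{proof}
Let $Z$ be the closure of $G(N)p$. It is minimal if and only if $p\in\overline{G(N)r}$ for every $r\in Z$. Now $p\in\overline{G(N)r}$ means that for every $X\in p$ there is $g\in G(N)$ with $g^{-1}r\in[X]$, that is, $r\in[gX]$. By compactness of $Z$, the type $p$ is therefore almost periodic if and only if for every $X\in p$ there are $g_1,\dots,g_n\in G(N)$ with $Z\subseteq\bigcup_i[g_iX]$. The union is closed, so the inclusion holds if and only if $kp\in\bigcup_i[g_iX]$ for all $k\in G(N)$. Finally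
\[
kp\in[g_iX]\iff X\in g_i^{-1}kp\iff k\in g_i\,U(p,X).
\]
This proves the first statement.

Let $p$ be almost periodic, $X\in p$, and $Z\subseteq\bigcup_i[g_iX]$. Put $Y=G\setminus\bigcup_ig_iX$. The translates of $X\cup Y$ by $1,g_1,\dots,g_n$ cover $G$. If finitely many translates of $Y$ covered $G$, then $gY\in p$ for some $g\in G(N)$, so $g^{-1}p\in Z\cap[Y]=\emptyset$. Hence $Y$ is not generic, and $X$ is weakly generic.
\end{proof}

The facts on NIP groups concern global types, so we must be able to pass from $N$ to $\mathbb M$.

\begin{lemma}\label{lem:extend}
Every $p\in WG(N)$ extends to some $\hat p\in WG(\mathbb M)$.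
\end{lemma}

\begin{proof}
Let $X\in p$, with $X\cup Y$ generic over $N$ and $Y$ an $N$-definable set that is not generic over $N$. The statement ``some $n$ left translates cover $G$'' is first-order with parameters in $N$, so it holds in $N$ if and only if it holds in $\mathbb M$. Thus $X\cup Y$ is globally generic and $Y$ is not, and $X$ is globally weakly generic.

Let $\mathcal I$ be the family of definable subsets of $G$ that are not globally weakly generic. It is closed under definable subsets: if $W\subseteq W'$ and $W\cup Y$ is generic, so is $W'\cup Y$. It is closed under finite unions: suppose $W\cup W'\cup Y$ is generic and $Y$ is not. If $W\cup Y$ is generic, then $W\notin\mathcal I$. If not, then $W\cup Y$ witnesses $W'\notin\mathcal I$. So no $X\in p$ is covered by finitely many members of $\mathcal I$, which says that $p\cup\{G\setminus W:W\in\mathcal I\}$ has the finite intersection property. Any global type containing this family omits every member of $\mathcal I$.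
\end{proof}

\subsection{NIP groups}\label{sec:nip}

A family $\mathcal F$ of subsets of a set \emph{shatters} a finite set $A$ if every subset of $A$ has the form $A\cap F$ with $F\in\mathcal F$. The \emph{VC-dimension} of $\mathcal F$ is the supremum of the sizes of shattered finite sets. The theory $T$ has \emph{NIP} if for every formula $\theta(z;y)$, with $z$ and $y$ tuples of variables, the family $\{\theta(\mathbb M;b):b\in\mathbb M\}$ has finite VC-dimension. Naming the elements of $M$ preserves NIP, since fixing some parameters only shrinks the family.

A set is \emph{type-definable} if it is the intersection of a small family of definable sets, and a subgroup has \emph{bounded index} if its index is small. We use two theorems.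

\begin{itemize}
\item[(F1)] (Shelah.) If $T$ is NIP, then $G$ has a smallest type-definable subgroup of bounded index, $G^{00}$. It is normal and type-definable over $M$, so it is the intersection of the $M$-definable sets that contain it.
\item[(F2)] (Chernikov and Simon \cite[Section~3]{CS}.) If $T$ is NIP and $G$ is definably amenable, then $p\in S_G(\mathbb M)$ is weakly generic if and only if $hp=p$ for all $h\in G^{00}$. (Both conditions are also equivalent to $p$ being f-generic, a notion that we do not need.)
\end{itemize}

The subgroup $G^{00}$ need not have finite index, but its definable neighborhoods are generic.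

\begin{lemma}\label{lem:nbhd}
If $V\supseteq G^{00}$ is definable, then finitely many left translates of $V$ cover $G$. Hence every subgroup of $G(\mathbb M)$ containing $V$, definable or not, has finite index.
\end{lemma}

\begin{proof}
If $A$ is a small set of coset representatives of $G^{00}$, the sets $aV$ with $a\in A$ cover $G$. By saturation finitely many of them do.
\end{proof}

It is convenient to move the definable type into $G^{00}$, so that its realizations fix every global weakly generic type.

\begin{lemma}\label{lem:q}
Under the hypotheses of Theorem~\ref{thm:A} there is a global definable type $q\in S_G(\mathbb M)$ such that $hq=q$ for all $h\in G^{00}$ and every $M$-definable $X\supseteq G^{00}$ belongs to $q$.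
\end{lemma}

\begin{proof}
Let $q_1$ be a global definable weakly generic type and let $A$ be a small set of coset representatives of $G^{00}$. Suppose that for each $a\in A$ there is an $M$-definable $X_a\supseteq G^{00}$ with $aX_a\notin q_1$. The sets $aX_a$ cover $G$, so by saturation finitely many of them do, and one of these belongs to the ultrafilter $q_1$. This is a contradiction. So there is $a\in A$ with $aX\in q_1$ for every $M$-definable $X\supseteq G^{00}$. Put $q=a^{-1}q_1$. It contains every such $X$. It is weakly generic, hence fixed by $G^{00}$ by (F2). It is definable because $\varphi(x,b)\in q$ if and only if $\varphi(a^{-1}x,b)\in q_1$.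
\end{proof}

\subsection{The quantifier of a definable type}

Fix $q$ as in Lemma~\ref{lem:q} and a small model $M_1$ with $M\preceq M_1\preceq\mathbb M$ that contains the parameters of all the definitions of $q$. For each formula $\chi(z,v)$ over $M_1$ there is a formula $d_qz\,\chi$ over $M_1$, in the variables $v$, such that for all $c\in\mathbb M$
\[
\mathbb M\models (d_qz\,\chi)(c)\iff \chi(z,c)\in q .
\]
One reads $d_qz$ as the quantifier ``for $q$-generic $z$''; definability of $q$ says that this quantifier keeps us inside first-order logic. It can be iterated: for $\chi(z_1,\dots,z_m,v)$ put $D\bar z\,\chi=d_qz_1\,d_qz_2\cdots d_qz_m\,\chi$.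

Let $B\supseteq M_1$ be small, and let $q|_B$ be the family of $B$-definable sets in $q$. A \emph{$q$-sequence over $B$} is a tuple $\bar x=(x_1,\dots,x_m)$ in $G(\mathbb M)$ such that $x_j$ realizes $q|_{Bx_1\dots x_{j-1}}$ for each $j$. Such tuples exist in $\mathbb M$ by saturation, and their entries lie in $G^{00}$ by Lemma~\ref{lem:q} and (F1). For $h\in G$ and $e\in\{0,1\}^m$ write $h^e\bar x=(h^{e_1}x_1,\dots,h^{e_m}x_m)$.

\begin{lemma}\label{lem:seq}
Let $\bar x$ be a $q$-sequence over $B$ of length $m$.
\begin{enumerate}
\item For every formula $\chi(\bar z,v)$ over $M_1$ and every $c\in B$, $(D\bar z\,\chi)(c)$ holds if and only if $\chi(\bar x,c)$ holds. In particular, all $q$-sequences over $B$ of length $m$ have the same type over $B$.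
\item If $h\in G^{00}\cap B$ and $e\in\{0,1\}^m$, then $h^e\bar x$ is a $q$-sequence over $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We use induction on $m$. Let $\chi'=d_qz_2\cdots d_qz_m\,\chi$, so $\chi'=\chi$ if $m=1$. Then $(D\bar z\,\chi)(c)$ holds if and only if $\chi'(z_1,c)\in q$, if and only if $\chi'(x_1,c)$ holds. Since $(x_2,\dots,x_m)$ is a $q$-sequence over $Bx_1$, induction shows that $\chi'(x_1,c)$ is equivalent to $\chi(\bar x,c)$.

(2) Fix $j$ and let $B_j=Bx_1\dots x_{j-1}$. As $h\in B$, a set is definable over $B_j$ if and only if it is definable over $B$ together with $h^{e_1}x_1,\dots,h^{e_{j-1}}x_{j-1}$. So it suffices to show that $hx_j$ realizes $q|_{B_j}$. If $Y\in q$ is $B_j$-definable, then $h^{-1}Y$ is $B_j$-definable and belongs to $h^{-1}q=q$. Hence $x_j\in h^{-1}Y$, that is, $hx_j\in Y$.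
\end{proof}

\section{Return sets of weakly generic types}\label{sec:return}

Throughout this section and the next, the hypotheses of Theorem~\ref{thm:A} hold and $q$, $M_1$ are as above. For $U\subseteq G(\mathbb M)$, the \emph{right stabilizer}
\[
\operatorname{St}(U)=\{h\in G(\mathbb M): \text{for all }g\in G(\mathbb M),\ g\in U\iff gh\in U\}
\]
is a subgroup, and $\operatorname{St}(U)\subseteq U$ whenever $1\in U$. By Lemma~\ref{lem:return}, the natural way to prove almost periodicity is to show that return sets have right stabilizers of finite index. If $p$ is global and weakly generic and $k\in G^{00}$, then $gkp=gp$ by (F2), so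
\begin{equation}\label{eq:G00}
G^{00}\subseteq\operatorname{St}(U(p,X))\qquad\text{for all }p\in WG(\mathbb M)\text{ and all definable }X .
\end{equation}
This gives bounded index. The problem is to improve ``bounded'' to ``finite''.

\subsection{The case of a definable type}

\begin{lemma}\label{lem:defcase}
Let $p\in WG(\mathbb M)$ be definable and let $X\subseteq G$ be definable. Then $\operatorname{St}(U(p,X))$ is a definable subgroup of finite index.
\end{lemma}

\begin{proof}
If $X=\varphi(G,c)$, then $U(p,X)=\{g:\varphi(gx,c)\in p\}$ is definable because $p$ is. So its right stabilizer is definable, and it contains $G^{00}$ by \eqref{eq:G00}. Apply Lemma~\ref{lem:nbhd}.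
\end{proof}

The hypothesis of the theorem gives one definable weakly generic type; the others need not be definable (Remark~\ref{rem:nondef}). For a general $p$, realized by $b$ in some $\mathbb M'\succ\mathbb M$, the return set
\[
U(p,\varphi(G,c))=\{g\in G(\mathbb M):\mathbb M'\models\varphi(gb,c)\}
\]
is defined with the parameter $b$ from outside $\mathbb M$, and saturation does not apply to its stabilizer. By Lemma~\ref{lem:nbhd} it is enough to find a definable set $V$ with $G^{00}\subseteq V\subseteq\operatorname{St}(U)$. The definition of $V$ cannot mention $b$. We will use $q$ to define $V$ and NIP to get rid of $b$.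

\subsection{The idea for families of VC-dimension one}

The display above shows that $U$ is the trace on $G(\mathbb M)$ of a member of the family defined by
\[
\theta(z;y,u):=\varphi(zy,u)\qquad(z,y\in G),
\]
namely the member with $y=b$ and $u=c$. Suppose that this family has VC-dimension at most $1$, so no two-element set is shattered. Suppose also that $h\notin\operatorname{St}(U)$, say $g\in U$ and $gh\notin U$. Take $x_1,x_2\in G^{00}$. By \eqref{eq:G00}, $U$ contains $gx_1,gx_2$ and omits $ghx_1,ghx_2$. So the one set $U$ cuts four pairs in the four possible ways:
\[
\begin{array}{c|cccc}
\text{pair} & (gx_1,gx_2) & (gx_1,ghx_2) & (ghx_1,gx_2) & (ghx_1,ghx_2)\\ \hline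
\text{positions in }U & \{1,2\} & \{1\} & \{2\} & \emptyset
\end{array}
\]
For $S\subseteq\{1,2\}$, the statement ``some member of the family with $u=c$ contains exactly the positions in $S$'' is a first-order property of a pair. In it $b$ has been replaced by an existential quantifier, and all remaining parameters are in $\mathbb M$. If the four pairs agree on these four properties, then the first pair has all of them and is shattered, which is impossible. So any $h$ for which the four pairs agree, whatever $g$ and $c$, lies in $\operatorname{St}(U)$.

It remains to choose $x_1,x_2$ so that agreement holds for $h\in G^{00}$ and is a definable condition on $h$. A $q$-sequence over $M_1ghc$ does both: the first by Lemma~\ref{lem:seq}(2), the second by Lemma~\ref{lem:seq}(1). The general case has $m$ positions instead of two.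

\subsection{A definable neighborhood that stabilizes all return sets}

\begin{proposition}\label{prop:key}
For every formula $\varphi(x,u)$, with $x$ ranging over $G$, there is a definable set $V_\varphi$ with $G^{00}\subseteq V_\varphi\subseteq G$ such that $V_\varphi\subseteq\operatorname{St}\bigl(U(p,\varphi(G,c))\bigr)$ for every $p\in WG(\mathbb M)$ and every $c\in\mathbb M$.
\end{proposition}

\begin{proof}
Let $d$ be the VC-dimension of the family of subsets of $G$ defined by $\theta(z;y,u)=\varphi(zy,u)$; it is finite by NIP. Put $m=d+1$. For $S\subseteq\{1,\dots,m\}$ let $\psi_S(w,u;z_1,\dots,z_m)$ be the formula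
\[
\exists y\in G\ \Bigl[\ \bigwedge_{j\in S}\varphi(wz_jy,u)\ \wedge\ \bigwedge_{j\notin S}\neg\varphi(wz_jy,u)\ \Bigr].
\]
Suppose $\psi_S(g,c;\bar x)$ holds for all $S$. Then the elements $gx_1,\dots,gx_m$ are distinct, since $S=\{j\}$ separates $gx_j$ from the others, and they are shattered by the family. As $m>d$, this is impossible:
\begin{equation}\label{eq:noshatter}
\text{for all $g\in G$, $c\in\mathbb M$ and $\bar x\in G^m$ there is $S$ with }\neg\psi_S(g,c;\bar x).
\end{equation}

Let $V_\varphi$ be the set of $h\in G$ such that for all $w\in G$ and all $u$,
\begin{equation}\label{eq:V}
D\bar z\ \bigl(\psi_S(w,u;h^e\bar z)\leftrightarrow\psi_S(w,u;\bar z)\bigr)\quad\text{for all $e\in\{0,1\}^m$ and $S\subseteq\{1,\dots,m\}$.}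
\end{equation}
There are finitely many pairs $(e,S)$, and each instance of \eqref{eq:V} is a formula over $M_1$ in $(w,u,h)$. So $V_\varphi$ is definable over $M_1$.

\emph{$G^{00}\subseteq V_\varphi$.} Let $h\in G^{00}$, fix $w,u,e,S$, and let $\bar x$ be a $q$-sequence over $B=M_1wuh$. By Lemma~\ref{lem:seq}(2), $h^e\bar x$ is also a $q$-sequence over $B$, so it has the same type over $B$ as $\bar x$. Thus $\psi_S(w,u;h^e\bar x)\leftrightarrow\psi_S(w,u;\bar x)$ holds, and Lemma~\ref{lem:seq}(1) gives \eqref{eq:V}.

\emph{$V_\varphi\subseteq\operatorname{St}(U)$.} Let $p\in WG(\mathbb M)$, $c\in\mathbb M$, $U=U(p,\varphi(G,c))$, and let $b\in G(\mathbb M')$ realize $p$, where $\mathbb M'\succ\mathbb M$. Suppose that $h\in V_\varphi$ and that exactly one of $g,gh$ lies in $U$, for some $g\in G(\mathbb M)$. Let $\bar x$ be a $q$-sequence over $M_1ghc$; recall that its entries lie in $G^{00}(\mathbb M)$. Fix $S\subseteq\{1,\dots,m\}$. Since one of $gh^0,gh^1$ is in $U$ and the other is not, there is $e\in\{0,1\}^m$ such that $gh^{e_j}\in U$ if and only if $j\in S$. By \eqref{eq:G00},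
\[
\mathbb M'\models\varphi(gh^{e_j}x_jb,c)\iff gh^{e_j}x_j\in U\iff gh^{e_j}\in U\iff j\in S .
\]
So $y=b$ witnesses $\psi_S(g,c;h^e\bar x)$ in $\mathbb M'$. The parameters $g,c,h,\bar x$ lie in $\mathbb M\prec\mathbb M'$, so the formula holds in $\mathbb M$. Since $h\in V_\varphi$, condition \eqref{eq:V} with $(w,u)=(g,c)$ and Lemma~\ref{lem:seq}(1) give $\psi_S(g,c;\bar x)$. The tuple $\bar x$ does not depend on $S$, and $S$ was arbitrary. This contradicts \eqref{eq:noshatter}.
\end{proof}

\begin{example}
Let $G=R^\times$ as in Example~\ref{ex:basic}(b), with $R$ the monster model. This group is abelian, hence definably amenable (see Section~\ref{sec:example}). The type $+\infty$ is definable, since $\chi(x,b)$ belongs to it if and only if $\exists a\,\forall x>a\ \chi(x,b)$. The proof of Lemma~\ref{lem:q} produces a translate $\pm\infty$ containing $R_{>0}\supseteq G^{00}$, so $q=+\infty$. Let $\varphi(x)$ be $x>0$. The family $\theta$ consists of $R_{>0}$ and $R_{<0}$, so $d=1$ and $m=2$. The formulas $\psi_\emptyset$ and $\psi_{\{1,2\}}$ say $z_1z_2>0$, while $\psi_{\{1\}}$ and $\psi_{\{2\}}$ say $z_1z_2<0$. Condition \eqref{eq:V} asks that $h^{e_1+e_2}>0$ for all $e$, so $V_\varphi=R_{>0}$.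
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Almost periodic types are weakly generic by Lemma~\ref{lem:return}. Conversely, let $p\in WG(M)$ and let $\hat p\in WG(\mathbb M)$ extend $p$ (Lemma~\ref{lem:extend}). Let $X=\varphi(G,c)\in p$ with $c\in M$, and put $U=U(\hat p,X)$ and $L=\operatorname{St}(U)$. By Proposition~\ref{prop:key}, $L\supseteq V_\varphi\supseteq G^{00}$, so $L$ has finite index in $G(\mathbb M)$ by Lemma~\ref{lem:nbhd}. Therefore $L\cap G(M)$ has finite index in $G(M)$. Since $X\in\hat p$, we have $1\in U$ and so $L\subseteq U$. For $h\in L\cap G(M)$, the set $h^{-1}X$ is $M$-definable and belongs to $\hat p$, hence to $p$. Thus $U(p,X)$ contains the finite-index subgroup $L\cap G(M)$ of $G(M)$, and finitely many of its left translates cover $G(M)$. By Lemma~\ref{lem:return}, $p$ is almost periodic.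
\end{proof}

\begin{remark}
Definable amenability enters only through (F2), which is applied to $q$ in Lemma~\ref{lem:q} and to $p$ in \eqref{eq:G00}. NIP is used for (F1) and (F2) and, directly, for \eqref{eq:noshatter}. Definability of $q$ makes $V_\varphi$ definable, which is what Lemma~\ref{lem:nbhd} needs. In the example of Section~\ref{sec:example} a return set is a subgroup of infinite index, so no such $V_\varphi$ exists.
\end{remark}

\section{The space of weakly generic types}\label{sec:structure}

The set $V_\varphi$ does not depend on $p$ or $c$. To exploit this uniformity, we replace $V_\varphi$ by an $M$-definable normal subgroup, whose finitely many cosets have representatives in every model. We first describe $G^0$, using the Baldwin--Saxl lemma: if $T$ is NIP, then for every formula $\chi(x,y)$ there is $n$ such that any intersection of finitely many subgroups of $G$ defined by instances of $\chi$ equals the intersection of at most $n$ of them.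

\begin{lemma}\label{lem:G0}
The family $\mathcal H$ is small and closed under finite intersections, and $G^0=\bigcap\mathcal H$. Every coset of every $H\in\mathcal H$ meets $G(M)$. The natural map $K=G/G^0\to\varprojlim_{H\in\mathcal H}G/H$ is a group isomorphism, and in the resulting profinite topology the image of $G(N)$ is dense in $K$ whenever $M\preceq N\preceq\mathbb M$.
\end{lemma}

\begin{proof}
The first two properties of $\mathcal H$ follow from its definition, and so does $G^0\subseteq\bigcap\mathcal H$. For the reverse inclusion we show that every definable subgroup $\chi(G,b)$ of finite index $k$ contains a member of $\mathcal H$. The set $E$ of parameters $b'$ such that $\chi(G,b')$ is a subgroup of index at most $k$ is $M$-definable, so $J=\bigcap_{b'\in E}\chi(G,b')$ is an $M$-definable subgroup. By Baldwin--Saxl, the finite subintersections have index at most $k^n$. Choose one, $J_0$, of largest index. Intersecting $J_0$ with a further $\chi(G,b')$ cannot raise the index, so $J_0\subseteq\chi(G,b')$ for all $b'\in E$, and $J=J_0$ has finite index. The conjugate $gJg^{-1}$ depends only on the coset $gJ$, so $\bigcap_{g\in G}gJg^{-1}$ is a finite intersection. It is an $M$-definable normal subgroup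 of finite index contained in $\chi(G,b)$.

If $H\in\mathcal H$ has index $k$, then ``there are $k$ pairwise inequivalent elements modulo $H$'' holds in $\mathbb M$, hence in $M$, and such elements represent all cosets. The map to the inverse limit is injective because $G^0=\bigcap\mathcal H$. It is surjective because a compatible choice of cosets is a small family of definable sets with the finite intersection property, which has a common point by saturation. The sets $gH/G^0$ form a basis of clopen sets of $K$, and each meets the image of $G(M)\subseteq G(N)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]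
A definable subgroup of finite index is type-definable of bounded index, so it contains $G^{00}$. Thus $G^{00}\subseteq G^0$. By (F1) it remains to show $G^0\subseteq X$ for each $M$-definable $X\supseteq G^{00}$. The definable set $\{(x,y)\in G^2:xy^{-1}\in X\}$ contains $G^{00}\times G^{00}=\bigcap X'\times X'$, where $X'$ ranges over the $M$-definable sets containing $G^{00}$. By saturation there is such an $X'$ with $X'X'^{-1}\subseteq X$. The type $q$ is weakly generic by (F2), so $L=\operatorname{St}(U(q,X'))$ is a definable subgroup of finite index by Lemma~\ref{lem:defcase}, and $G^0\subseteq L$. Since $X'\in q$, we have $1\in U(q,X')$ and so $L\subseteq U(q,X')$. For $h\in L$, both $h^{-1}X'$ and $X'$ belong to $q$, so they meet: $h^{-1}x=x'$ with $x,x'\in X'$. Then $h=xx'^{-1}\in X$. Hence $G^0\subseteq L\subseteq X$.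
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
By part (1) and Lemma~\ref{lem:G0}, $V_\varphi\supseteq G^{00}=\bigcap\mathcal H$. By saturation $V_\varphi$ contains some $H_\varphi\in\mathcal H$. By Proposition~\ref{prop:key}, each $U(p,\varphi(G,c))$ is invariant under right multiplication by $H_\varphi$, so it is a union of cosets.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
An element of $G(\mathbb M)$ outside $G(N)$ does not act on types over $N$. It does act on global types, so we extend, translate and restrict. Part (2) shows that the result is independent of the choices, because on each formula $g$ acts as some element of $G(N)$ does.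

\emph{The action.} Let $p\in WG(N)$, let $\hat p\in WG(\mathbb M)$ extend $p$ (Lemma~\ref{lem:extend}), and let $k=gG^0\in K$. Put $kp=(g\hat p)|_N$. Let $X=\varphi(G,c)$ with $c\in N$ and let $g'\in G(N)\cap gH_\varphi$, which exists by Lemma~\ref{lem:G0}. By part (2), $g$ and $g'$ lie in $U(\hat p,X)$ together or not at all, so
\begin{equation}\label{eq:action}
X\in kp\iff X\in g\hat p\iff X\in g'\hat p\iff g'^{-1}X\in p .
\end{equation}
The last step holds because $g'^{-1}X$ is $N$-definable. The coset $gH_\varphi$ depends only on $k$, and the right side does not mention $\hat p$. So $kp$ depends only on $k$ and $p$. If $X\in kp$, then $g'^{-1}X\in p$ is weakly generic over $N$, and so is its translate $X$. Thus $kp\in WG(N)$. If $k_1=g_1G^0$ and $k_2=g_2G^0$, then $g_2\hat p\in WG(\mathbb M)$ extends $k_2p$, so $k_1(k_2p)=(g_1g_2\hat p)|_N=(k_1k_2)p$. If $g\in G(N)$, taking $g'=g$ in \eqref{eq:action} gives $(gG^0)p=gp$. So we have an action of $K$ that extends the action of $G(N)$.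

\emph{Joint continuity.} Let $g_1,\dots,g_n\in G(N)$ represent the cosets of $H_\varphi$. By \eqref{eq:action},
\[
\{(k,p):kp\in[X]\}=\bigcup_{i\le n}\ (g_iH_\varphi/G^0)\times\bigl([g_i^{-1}X]\cap WG(N)\bigr),
\]
which is open. The sets $[X]$ form a basis, so the action is jointly continuous.

\emph{Product structure.} The cosets of each $H\in\mathcal H$ are finitely many and $M$-definable, so $p\in WG(N)$ contains exactly one of them. These cosets are compatible and define $\pi(p)\in K$. The map $\pi$ is continuous, since $\pi^{-1}(aH/G^0)=[aH]\cap WG(N)$ for $a\in G(M)$, and $WG_0(N)=\pi^{-1}(1)$. If $aH\in p$ and $k=gG^0$, then $gaH\in g\hat p$, and this coset is $M$-definable, so $gaH\in kp$. Hence $\pi(kp)=k\pi(p)$. It follows that $kp=p$ forces $k=1$, so the action is free. It also follows that $p\mapsto(\pi(p),\pi(p)^{-1}p)$ takes values in $K\times WG_0(N)$ and is a two-sided inverse of $(k,p)\mapsto kp$. Both maps are continuous, and the second is equivariant when $K$ acts by translation on the first factor.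

\emph{Minimal subflows.} Let $p\in WG(N)$. The map $k\mapsto kp$ is a continuous injection from the compact space $K$, so it is a homeomorphism onto the closed set $Kp$, and it is $G(N)$-equivariant. The image of $G(N)$ is dense in $K$, so $\overline{G(N)p}=Kp$. The same applies to each $r\in Kp$ and gives $\overline{G(N)r}=Kr=Kp$. So $Kp$ is a minimal subflow and $p$ is almost periodic. Conversely, if $Z$ is a minimal subflow and $p\in Z$, then $p$ is almost periodic, so $p\in WG(N)$ by Lemma~\ref{lem:return}, and $Z=\overline{G(N)p}=Kp$. Finally, if $G=G^0$, then $K$ is trivial and $G(N)$ fixes every weakly generic type; and a fixed type is almost periodic, hence weakly generic.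
\end{proof}

\section{A weakly generic type that is not almost periodic}\label{sec:example}

Let $R$ be a monster model of the theory of real closed fields, which has NIP. Let $C=[-\tfrac12,\tfrac12)$ with addition modulo $1$, written $\oplus$, and let $G=C\times(R^2,+)$. An abelian group is amenable as a discrete group: it carries an invariant finitely additive probability measure on all its subsets. Restricting such a measure to definable sets shows that $G$ is definably amenable, in every model.

\begin{proposition}\label{prop:ex}
There is a type $p\in S_G(R)$ that is weakly generic and not almost periodic.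
\end{proposition}

Call an element $\rho$ of a real closed field \emph{infinitesimal} if $|\rho|<1/n$ for all integers $n\ge1$, and let $I=\{(\rho,a,b)\in G(R):\rho\text{ infinitesimal}\}$. This is a type-definable subgroup, and the standard part map gives $G/I\cong\mathbb R/\mathbb Z$. So $I$ has bounded but infinite index, and $G^{00}\subseteq I$. By (F2), with $R$ as the monster model, every $I$-invariant type is weakly generic. By Lemma~\ref{lem:return}, it suffices to find an $I$-invariant type $p$ and $X\in p$ with $U(p,X)=I$. The set $I$ is not definable, so the type itself must supply a bound $\sigma$ separating the infinitesimals from the numbers $1/n$. The factor $R^2$ is there to carry $\sigma$ as the slope of a point at infinity, which translation by $R^2$ hardly changes.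

We work in a sufficiently saturated real closed field $R^*\succ R$. For $A\subseteq R^*$, the definable closure $\operatorname{dcl}(A)$ is the real closure of the field generated by $A$; it is an elementary substructure, and isomorphisms between real closed subfields of $R^*$ preserve all formulas. We use two consequences of o-minimality for real closed subfields $F,F'$ of $R^*$.

\begin{itemize}
\item[(O1)] Let $\tau:F\to F'$ be an isomorphism, $s\notin F$, $s'\notin F'$, and suppose $r<s\iff\tau(r)<s'$ for all $r\in F$. Then $\tau$ extends to an isomorphism $\operatorname{dcl}(Fs)\to\operatorname{dcl}(F's')$ with $s\mapsto s'$.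
\item[(O2)] (Monotonicity.) Every $F$-definable function of one variable is continuous and monotone on each open interval of a finite partition of the line with endpoints in $F\cup\{\pm\infty\}$.
\end{itemize}

\begin{lemma}\label{lem:slope}
Let $F$ be a real closed subfield of $R^*$, let $\sigma\notin F$, and let $y>\operatorname{dcl}(F\sigma)$. Let $a,b\in F$, $y'=y+a$ and $\sigma'=(\sigma y+b)/y'$. Then $\operatorname{tp}(\sigma',y'/F)=\operatorname{tp}(\sigma,y/F)$. In particular $\operatorname{tp}(y+a,\sigma y+b/F)=\operatorname{tp}(y,\sigma y/F)$.
\end{lemma}

\begin{proof}
Let $F_1=\operatorname{dcl}(F\sigma)$. Then $y'>F_1$, since $y>r-a$ for all $r\in F_1$. We have $|\sigma'-\sigma|=|b-a\sigma|/y'$, and $y'>|b-a\sigma|/\delta$ for every positive $\delta\in F_1$. So $|\sigma'-\sigma|<\delta$ for all such $\delta$. Taking $\delta=|\sigma-r|$ with $r\in F$ shows that $\sigma'\neq r$ and that $\sigma'$ lies on the same side of $r$ as $\sigma$. By (O1) there is an isomorphism $\tau:F_1\to\operatorname{dcl}(F\sigma')$ over $F$ with $\tau(\sigma)=\sigma'$.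

Next we show $y'>\operatorname{dcl}(F\sigma')$. An element of this field is $f(\sigma')$ for an $F$-definable function $f$. By (O2) and $\sigma\notin F$, the function $f$ is monotone on an interval $(\alpha,\beta)\ni\sigma$ with $\alpha,\beta\in F\cup\{\pm\infty\}$. Let $\eta=\tfrac12\min(1,\sigma-\alpha,\beta-\sigma)\in F_1$. Then $\sigma'\in[\sigma-\eta,\sigma+\eta]\subseteq(\alpha,\beta)$, so $f(\sigma')\le\max(f(\sigma-\eta),f(\sigma+\eta))<y'$, because the maximum lies in $F_1$. By (O1), $\tau$ extends to an isomorphism sending $y$ to $y'$. It sends $\sigma y$ to $\sigma'y'=\sigma y+b$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ex}]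
For a real closed subfield $F$, say that $s$ is \emph{at the edge of $F$} if $s$ is infinitesimal and greater than every infinitesimal of $F$. Such $s$ exist by compactness, and $s\notin F$. For $r\in F$ we have $r<s$ if and only if $r<1/n$ for all $n$, so the cut of $s$ over $F$ is determined and is preserved by every automorphism of $F$. Choose, in this order, $t$ at the edge of $R$; $\sigma$ at the edge of $R_1=\operatorname{dcl}(Rt)$; and $y>\operatorname{dcl}(R_1\sigma)$. Then $0<t<\sigma$. Let $p=\operatorname{tp}(t,y,\sigma y/R)$.

\emph{$p$ is $I$-invariant.} Let $g=(\rho,a,b)\in I$. As $t+\rho$ is infinitesimal, $t\oplus\rho=t+\rho$ and $gp=\operatorname{tp}(t+\rho,\,y+a,\,\sigma y+b/R)$. Since $t+\rho\in R_1$, Lemma~\ref{lem:slope} with $F=R_1$ gives $gp=\operatorname{tp}(t+\rho,\,y,\,\sigma y/R)$. The element $t+\rho$ is at the edge of $R$, because $t>\varepsilon-\rho$ for every infinitesimal $\varepsilon\in R$. Also $\operatorname{dcl}(R,t+\rho)=R_1$. By (O1) there is an automorphism of $R_1$ over $R$ sending $t$ to $t+\rho$. It preserves the cut of $\sigma$, so by (O1) it extends to an automorphism of $\operatorname{dcl}(R_1\sigma)$ fixing $\sigma$. This one preserves the cut of $y$, so it extends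 again, fixing $y$. Hence $\operatorname{tp}(t+\rho,y,\sigma y/R)=p$.

\emph{A return set equal to $I$.} Let $X=\{(s,v,z)\in G: v>0,\ 0<s<z/v\}$. Then $X\in p$ because $0<t<\sigma$, and $I\subseteq U(p,X)$ by invariance. Let $g=(\rho,a,b)\in G(R)\setminus I$, so $|\rho|\ge1/n$ for some $n$. If $X\in gp$, then $0<t\oplus\rho<\sigma'$, where $\sigma'=(\sigma y+b)/(y+a)$ is infinitesimal by Lemma~\ref{lem:slope}. If $\rho\le-1/n$, then $t\oplus\rho=t+\rho<0$. If $\rho\ge1/n$, then $t\oplus\rho$ is either $t+\rho>1/n>\sigma'$ or $t+\rho-1<0$. In each case $X\notin gp$. So $U(p,X)=I$, which has infinite index, and $p$ is not almost periodic by Lemma~\ref{lem:return}.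
\end{proof}

Taking $M=R$, we see that the conclusion of Theorem~\ref{thm:A} can fail for a definably amenable group in an NIP structure. The missing hypothesis is the definable type, as Theorem~\ref{thm:B}(1) shows directly: in any monster model, $G$ is a divisible abelian group, so $G^0=G$, while $G^{00}\subseteq I\neq G$. Hence $G$ has no global definable weakly generic type.

\begin{remark}\label{rem:nondef}
The factor $(R^2,+)$ alone satisfies the hypotheses of Theorem~\ref{thm:A} and has weakly generic types that are not definable. Take $y>R$ and $z>\operatorname{dcl}(Ry)$. By (O1), $\operatorname{tp}(y,z/R)$ is fixed by all translations, so it is weakly generic by Lemma~\ref{lem:return}. It is definable, since it contains $\chi(x_1,x_2,c)$ if and only if $\exists\alpha\,\forall x_1>\alpha\,\exists\beta\,\forall x_2>\beta\ \chi(x_1,x_2,c)$. Now take $t$ at the edge of $R$ and $y>\operatorname{dcl}(Rt)$. By Lemma~\ref{lem:slope} with $F=R$, the type $\operatorname{tp}(y,ty/R)$ is also fixed, hence weakly generic. It is not definable: it contains $rx_1<x_2$ exactly for the $r\in R$ below every $1/n$, and this set is bounded above with no supremum in $R$.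
\end{remark}

\begin{thebibliography}{9}

\bibitem{CS}
A.~Chernikov and P.~Simon, \emph{Definably amenable NIP groups}, J. Amer. Math. Soc. \textbf{31} (2018).

\bibitem{Yao}
Ningyuan Yao, \emph{Definable Topological Dynamics for Trigonalizable Algebraic Groups over $\mathbb{Q}_p$}, arXiv:1901.09508 (2019).

\end{thebibliography}
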